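# Abstract epimorphisms between big mapping class groups are continuous

## Two theorems and a counterexample

Throughout, a 2-manifold is a connected surface with empty boundary, and all 2-manifolds are orientable. The words large, mostly pure and Hopfian are unpacked in the next section; large subgroups are defined only when the surface has infinite type.

**Theorem A.** Let $M,M'$ be arbitrary orientable infinite-type 2-manifolds, $H\le \mathrm{MCG}(M)$ a mostly pure large subgroup, and $H'\le\mathrm{MCG}(M')$ a large subgroup. Then every surjective homomorphism $f:H\to H'$ is continuous.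

**Theorem B.** Let $M$ be a non-compact orientable 2-manifold with no planar ends, and let $H\le \mathrm{MCG}(M)$ be mostly pure and large. Then $H$ is a Hopfian group. More generally, every (abstract) epimorphism from $H$ onto a large subgroup of $\mathrm{MCG}(M')$, with $M'$ any orientable infinite-type 2-manifold, is induced by a homeomorphism $M\to M'$.

**Proposition C.** If $M$ is orientable with infinitely many isolated planar ends, then the mostly pure large group $\mathrm{PMCG}(M)$ is not Hopfian.

The question answered by Theorem B (is every mostly pure large subgroup Hopfian, with no continuity assumed?) comes from Javier Aramayona, Rodrigo De Pool, Rachel Skipper, Jing Tao, Nicholas G. Vlamis, and Xiaolei Wu, "Non-planar ends are continuously unforgettable", arXiv:2409.05502 (2024). The answer is yes. Proposition C shows that the hypothesis on ends cannot simply be dropped.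

## Ends, large subgroups, mostly pure subgroups

**Definition (planar ends).** An end of $M$ is planar if it has a neighbourhood of genus zero, that is, one homeomorphic to a subset of the plane. So "$M$ has no planar ends" means that every end of $M$ is accumulated by genus.

For instance, attach infinitely many handles to the plane, going off to infinity. The result has one end, and that end is not planar. For a second example, take copies $X_n$ ($n\in\mathbb Z$) of a genus-one surface with two boundary circles and glue them in a line, the right circle of $X_n$ to the left circle of $X_{n+1}$. This "ladder" has two ends, both non-planar. By contrast, $\mathbb R^2\smallsetminus\mathbb Z^2$ has infinitely many isolated planar ends, one at each removed point.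

**Definition (the groups).** $\mathrm{MCG}(M)$ is the group of isotopy classes of orientation-preserving homeomorphisms of $M$, with the quotient of the compact-open topology on $\mathrm{Homeo}^+(M)$. $\mathrm{PMCG}(M)$ is the kernel of its action on $\mathrm{Ends}(M)$. $\Gamma_c(M)$ is the subgroup of classes having a representative that is the identity outside a compact set, and $\Gamma(M)$ is the closure of $\Gamma_c(M)$ in $\mathrm{MCG}(M)$. Subgroups carry the subspace topology.

We have $\Gamma_c(M)\subseteq\Gamma(M)\subseteq\mathrm{PMCG}(M)$, and both inclusions can be strict.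

In the one-ended example let $c_i,z_i$ be two curves meeting once inside the $i$-th handle. Then $g=\prod_i T_{c_i}$ is a well-defined mapping class. The partial products $g_n$ converge to $g$, because for any given finite set of curves $g_n^{-1}g$ fixes all of them once $n$ is large (see (T6) below). So $g\in\Gamma(M)$. But $g$ moves every $z_i$, and the $z_i$ leave every compact set, so $g\notin\Gamma_c(M)$.

In the ladder, let $h$ be the shift $X_n\to X_{n+1}$. It fixes both ends, so $h\in\mathrm{PMCG}$. Suppose $h\in\Gamma$. Let $c$ be the circle $X_{-1}\cap X_0$. Curve stabilizers are open, so some $g\in\Gamma_c$ has $g(c)=h(c)$. Choose a gluing circle $d$ so far to the left that it is outside the support of $g$ and to the left of $c$ and $h(c)$. Then $g$ carries the region between $d$ and $c$ to a region between $d$ and (a curve isotopic to) $h(c)$. The second region has genus one more than the first, which is absurd. So $h\notin\Gamma$.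

**Definition (large, mostly pure).** Let $M$ be an infinite-type 2-manifold. A subgroup $H\le\mathrm{MCG}(M)$ is large if $\Gamma(M)\subseteq H$. It is mostly pure if $H\cap\mathrm{PMCG}(M)$ has countable index in $H$.

$\mathrm{PMCG}(M)$ and $\Gamma(M)$ are large and mostly pure. If $M$ has finitely many ends, every subgroup is mostly pure, since $\mathrm{MCG}(M)/\mathrm{PMCG}(M)$ embeds in a finite permutation group.

**Definition (Hopfian).** A group $G$ is Hopfian if every surjective homomorphism $G\to G$ is an isomorphism. No continuity is assumed.

So $\mathbb Z$ is Hopfian (a surjective endomorphism is $\pm1$), while $\bigoplus_{\mathbb N}\mathbb Z$ is not: delete the first coordinate.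

We may use the following result, in which continuity is assumed.

**Known result.** Let $M$ be an orientable infinite-genus 2-manifold with no planar ends, and let $M'$ be an orientable 2-manifold. Every continuous epimorphism from a mostly pure large subgroup of $\mathrm{MCG}(M)$ onto a large subgroup of $\mathrm{MCG}(M')$ is induced by a homeomorphism $M\to M'$. In particular, every continuous epimorphism from a mostly pure large subgroup of $\mathrm{MCG}(M)$ onto itself is an automorphism.

**Proof that Theorem A implies Theorem B.** Since $M$ is non-compact it has an end. That end is accumulated by genus, so $M$ has infinite genus, hence infinite type. By Theorem A the given epimorphism is continuous, and the Known result applies. $\square$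

So the task is Theorem A, where nothing is assumed about the ends of $M$ and $M'$.

## Intersection numbers, twists and the topology

Let $S$ be an orientable surface. A *curve* is an isotopy class of simple closed curves not bounding a disc or a once-punctured disc. We write $i(\cdot,\cdot)$ for geometric intersection number, say that $a$ crosses $b$ if $i(a,b)>0$, and call $a,b$ disjoint if $i(a,b)=0$. $T_a$ is the Dehn twist, $[g,h]=ghg^{-1}h^{-1}$, and $C_G(x)$ is the centralizer. There are only countably many curves. We use the following standard facts.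

**(T1)** $i(T_a^kb,b)=|k|\,i(a,b)^2$.

**(T2)** $\big|\,i(T_a^kb,c)-|k|\,i(a,b)\,i(a,c)\,\big|\le i(b,c)$.

Both are in Farb–Margalit, *Primer*, Propositions 3.2 and 3.4. They hold in infinite-type surfaces too, since finitely many curves lie in a compact essential subsurface.

**(T3)** $gT_ag^{-1}=T_{g(a)}$. In particular $[g,T_a^j]=T_{g(a)}^{\,j}T_a^{-j}$, an identity we use constantly.

**(T4)** If $a,b_1,\dots,b_r$ are pairwise disjoint curves and $a\neq b_i$ for all $i$, there is a curve $z$ that crosses $a$ and is disjoint from every $b_i$. Indeed, $a$ is essential and non-peripheral in its component $Y$ of $S\smallsetminus\bigcup b_i$. If $a$ does not separate $Y$, take $z\subset Y$ meeting $a$ once. If it does, neither side is a disc or an annulus, so each side contains an arc from $a$ to $a$ that cannot be pushed into $a$; join two such arcs. With $r=0$ this says that every curve is crossed by some curve, so by (T1) $T_a\ne 1$.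

**(T5)** For $S$ of infinite type, $\mathrm{MCG}(S)$ acts faithfully on the set of curves (Hernández–Morales–Valdez, *The Alexander method for infinite-type surfaces*, Michigan Math. J. 2019).

**(T6)** For $S$ of infinite type, stabilizers of curves are open in $\mathrm{MCG}(S)$: a homeomorphism close to $\phi$ along a curve sends it to a curve homotopic to its $\phi$-image. Finite intersections of curve stabilizers form a neighbourhood basis of $1$: by the Alexander method, a class fixing a suitable finite set of curves has a representative equal to the identity on a given compact subsurface. By (T5), $\mathrm{Homeo}_0(S)$ is closed in the Polish group $\mathrm{Homeo}^+(S)$, so $\mathrm{MCG}(S)$ is Polish (see Aramayona–Vlamis, *Big mapping class groups: an overview*). Hence the closed subgroup $\Gamma(S)$ is Polish. $\Gamma_c(S)$ and $\Gamma(S)$ are normal in $\mathrm{MCG}(S)$, and $\Gamma_c(S)$ is dense in $\Gamma(S)$.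

**(T7)** $\Gamma_c(S)$ is generated by Dehn twists, because the mapping class group rel boundary of a compact surface is. So for $S$ of infinite type, if $x=\prod T_{a_i}^{\pm1}$ is a finite product, then for every $H\le\mathrm{MCG}(S)$ the centralizer $C_H(x)$ contains $\bigcap_i\mathrm{Stab}_H(a_i)$ by (T3). A subgroup containing an open subgroup is open, so $C_H(x)$ is open in $H$.

**(T8)** $\mathrm{PMCG}(S)/\Gamma(S)$ is abelian: $\mathrm{PMCG}(S)$ is a semidirect product of $\Gamma(S)$ with a (possibly trivial) direct product of copies of $\mathbb Z$ (Patel–Vlamis, AGT 2018; Aramayona–Patel–Vlamis, *The first integral cohomology of pure mapping class groups*, IMRN 2020).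

**(T9)** For $S$ of infinite type, $\Gamma(S)$ is uncountable. Every complement of a compact set contains a curve, so there are curves $c_i$ leaving every compact set. Then $1\ne T_{c_i}\to1$ by (T6), and a non-discrete Polish group is uncountable by the Baire category theorem.

**(T10)** For curves $e,c$ in an infinite-type $S$ there is $h\in\Gamma_c(S)$ with $i(h(e),c)>0$. Take a compact connected subsurface $\Sigma$ with no complementary disc that contains $e$, $c$, a curve crossing $e$ and a curve crossing $c$. Then $e$ and $c$ are non-peripheral in $\Sigma$, and intersection numbers in $\Sigma$ and in $S$ agree. Let $\psi$ be a pseudo-Anosov map of $\Sigma$ extended by the identity; then $i(\psi^n(e),c)\to\infty$, so $h=\psi^n$ works for $n$ large.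

## Centralizers give continuity, with two obstacles

Fix a surjection $f:H\to H'$ as in Theorem A and put
$$P=H\cap\mathrm{PMCG}(M),\qquad N'=f(\Gamma(M)),\qquad L=f(\Gamma_c(M)).$$
Since $P$, $\Gamma(M)$ and $\Gamma_c(M)$ are normal in $H$ and $f$ is onto, $f(P)$, $N'$ and $L$ are normal in $H'$, and $H'\supseteq\Gamma(M')\supseteq\Gamma_c(M')$.

By (T6), to prove that $f$ is continuous it is enough to show that $f^{-1}(\mathrm{Stab}_{H'}(e))$ is open in $H$ for every curve $e$ of $M'$.

Here is the easiest case. Suppose that $T_e=f(x)$ for some $x\in\Gamma_c(M)$. An element $g$ commutes with $T_e$ exactly when $T_{g(e)}=T_e$, that is, exactly when $g(e)=e$. (If $T_a=T_b$ then $T_ab=b$, so $i(a,b)=0$ by (T1). If also $a\ne b$, a curve $z$ crossing $a$ but not $b$ would give $T_az=T_bz=z$, against (T1).) So $\mathrm{Stab}_{H'}(e)=C_{H'}(T_e)$, whose preimage contains $C_H(x)$, which is open by (T7). The purely algebraic notion of centralizer has produced an open set.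

Two things are missing.

First, nothing says that $T_e\in L$. But $L$ is normal in $H'\ni T_e$, so for any $k\in L$ with $e':=ke\neq e$ the elements
$$[k,T_e^j]=T_{e'}^{\,j}T_e^{-j}\qquad(j\ge1)$$
do lie in $L$. Must an element commuting with these fix $e$? One value of $j$ is not enough. If $i(e,e')>0$, then $y_1=T_{e'}T_e^{-1}$ commutes with itself, yet $y_1e=T_{e'}e\ne e$ by (T1). We shall see that finitely many values of $j$ are enough (Lemma 4). Finiteness is essential, because an infinite intersection of open subgroups need not be open.

Second, $L$ could be trivial: $f$ might kill every compactly supported class. If $f$ were continuous, this would force $f(\Gamma(M))=1$ by density. Without continuity, density gives nothing by itself. Compare the compact group $\prod_{\mathbb N}\mathbb Z/2$ with its dense subgroup $\bigoplus_{\mathbb N}\mathbb Z/2$. Given a non-principal ultrafilter $\mathcal U$ on $\mathbb N$, send a sequence to the value it takes on a set of $\mathcal U$. This is a homomorphism onto $\mathbb Z/2$ that kills the dense subgroup. So excluding $L=1$ must use something specific about curves;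 this is the heart of the proof.

## Recovering curves from twists

The purpose of this section is to show that equalities between products of twists force equalities between curves.

**Lemma 1.** If $\{z:i(a,z)=0\}=\{z:i(b,z)=0\}$, then $a=b$.

*Proof.* The curve $z=a$ lies in the first set, so $i(a,b)=0$. If $a\neq b$, (T4) gives $z$ crossing $a$ but not $b$, a contradiction. $\square$

**Lemma 2.** Let $|k|\ge3$, $i(v,c)>0$, $i(v',c)>0$ and $T_v^kc=T_{v'}^kc$. Then $v=v'$.

*Proof.* Put $\epsilon=T_v^kc=T_{v'}^kc$. By (T1), $i(\epsilon,c)=|k|i(v,c)^2=|k|i(v',c)^2$, so $i(v,c)=i(v',c)=:p>0$.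

Next, $v$ and $v'$ are disjoint. Indeed $i(\epsilon,v')=i(T_{v'}^kc,v')=i(c,v')=p$, because $T_{v'}$ fixes $v'$. On the other hand $\epsilon=T_v^kc$ and (T2) give $i(\epsilon,v')\ge|k|\,p\,i(v,v')-p$. Hence $|k|\,i(v,v')\le2$, and $|k|\ge3$ forces $i(v,v')=0$.

Suppose $v\ne v'$. Then $T_v$ and $T_{v'}$ commute, and $T_{v'}^{-k}T_v^k$ fixes $c$. So do its powers, which means $T_v^{jk}c=T_{v'}^{jk}c$ for all $j\ge1$. By (T4) choose $z$ with $i(z,v)>0=i(z,v')$. By (T2),
$$i(T_v^{jk}c,z)\ge j|k|\,p\,i(v,z)-i(c,z)\longrightarrow\infty,$$
while $i(T_{v'}^{jk}c,z)=i(c,T_{v'}^{-jk}z)=i(c,z)$ for all $j$, a contradiction. $\square$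

**Lemma 3.** Let $c\ne c'$, $u\ne u'$, $i(u,u')=i(c,c')=:q$, and suppose
$$T_{u'}^jT_u^{-j}=T_{c'}^jT_c^{-j}=:y_j\qquad\text{for all } j\ge1.$$
Then $u=c$ and $u'=c'$. If $q=0$, the case $j=1$ of the hypothesis suffices.

*Proof, case $q>0$.* We read off the leading term of $i(y_jx,z)$ as $j\to\infty$. Let $x,z$ be curves and put $x_j=T_c^{-j}x$, so $y_jx=T_{c'}^jx_j$. By (T2), applied twice,
$$\big|i(y_jx,z)-j\,i(c',x_j)\,i(c',z)\big|\le i(x_j,z)\le j\,i(c,x)\,i(c,z)+i(x,z),$$
and, once more by (T2), $|i(c',x_j)-jq\,i(c,x)|\le i(x,c')$. Therefore
$$\frac{i(y_jx,z)}{j^2}\longrightarrow q\,i(c,x)\,i(c',z).$$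
The same computation with $u,u'$ gives the limit $q\,i(u,x)\,i(u',z)$. As $q>0$,
$$i(c,x)\,i(c',z)=i(u,x)\,i(u',z)\qquad\text{for all curves }x,z.$$
Fix $z$ crossing $c'$: then $i(c,x)>0$ implies $i(u,x)>0$. Fix $z$ crossing $u'$: then $i(u,x)>0$ implies $i(c,x)>0$. So $c$ and $u$ are disjoint from the same curves, and $c=u$ by Lemma 1. Fixing $x$ instead gives $c'=u'$.

*Proof, case $q=0$.* Now $T_c,T_{c'}$ commute and $T_u,T_{u'}$ commute, so the hypothesis for $j=1$ implies it for all $j$ by taking powers. The quadratic term is gone, and we use a linear estimate: for all curves $x,z$,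
$$i(T_{u'}^jT_u^{-j}x,z)\ \ge\ j\,\big|i(u',x)\,i(u',z)-i(u,x)\,i(u,z)\big|-i(x,z).\tag{1}$$
To see (1), let $x_1=T_u^{-j}x$. Since $T_u$ fixes $u'$, $i(u',x_1)=i(u',x)$. By (T2) the left side is at least $j\,i(u',x)\,i(u',z)-i(x_1,z)$, and $i(x_1,z)\le j\,i(u,x)\,i(u,z)+i(x,z)$. This gives (1) with one sign inside the absolute value. The other sign follows by exchanging the roles of $u$ and $u'$, since $T_{u'}^jT_u^{-j}=T_u^{-j}T_{u'}^j$.

Apply (1) with $x=c$. As $c,c'$ are disjoint, $y_jc=c$ for all $j$, so the left side is $i(c,z)$ for every $j$. Hence $i(u',c)\,i(u',z)=i(u,c)\,i(u,z)$ for all $z$. A curve $z$ crossing $u'$ but not $u$ gives $i(u',c)=0$. A curve crossing $u$ but not $u'$ gives $i(u,c)=0$. With $x=c'$ we get in the same way $i(u',c')=i(u,c')=0$. So the curves $c,c',u,u'$ are pairwise disjoint.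

If $u\notin\{c,c'\}$, then by (T4) there is $z$ crossing $u$ and disjoint from $c,c',u'$. Then $z=y_1z=T_u^{-1}T_{u'}z=T_u^{-1}z$, contradicting (T1). So $u\in\{c,c'\}$, and likewise $u'\in\{c,c'\}$. If $(u,u')=(c',c)$, the hypothesis reads $T_cT_{c'}^{-1}=T_{c'}T_c^{-1}$, that is, $T_c^2=T_{c'}^2$. Applied to a curve crossing $c$ but not $c'$, this contradicts (T1). Since $u\ne u'$, only $(u,u')=(c,c')$ is left. $\square$

## Finitely many commutation conditions fix a curve

Lemma 3 uses all $j$ at once. The next lemma makes the number of conditions finite, which removes the first obstacle.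

**Lemma 4.** Let $S$ have infinite type, $e\ne e'$ curves in $S$, and $y_j=T_{e'}^jT_e^{-j}$. There is $J$ such that every $g\in\mathrm{MCG}(S)$ commuting with $y_1,\dots,y_J$ satisfies $g(e)=e$.

*Proof.* Let $q=i(e,e')$. If $g$ commutes with $y_j$ and $(u,u')=(ge,ge')$, then (T3) gives $T_{u'}^jT_u^{-j}=gy_jg^{-1}=y_j$; moreover $u\ne u'$ and $i(u,u')=q$. If $q=0$, Lemma 3 gives the result with $J=1$. Let $q\ge1$ from now on.

**Step 1: reduction to a finiteness claim.** Let $\mathcal P$ be the set of pairs $(u,u')$ with $i(u,u')=q$ and $T_{u'}^jT_u^{-j}=y_j$ for $j=1$ and $j=4$. We claim that $\mathcal P$ is finite. Given this, for each $(u,u')\in\mathcal P$ other than $(e,e')$ Lemma 3 provides some $j$ with $T_{u'}^jT_u^{-j}\ne y_j$. Let $J\ge4$ be at least as large as these finitely many $j$. If $g$ commutes with $y_1,\dots,y_J$, then $(ge,ge')\in\mathcal P$ and no $j\le J$ excludes it, so $(ge,ge')=(e,e')$.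

**Step 2: a curve disjoint from $e,e'$ is disjoint from $u,u'$.** This step confines $u$ and $u'$. Let $(u,u')\in\mathcal P$ and $i(z,e)=i(z,e')=0$. Then $y_4z=z$, so $T_u^{-4}z=T_{u'}^{-4}z$. If $z$ crosses both $u$ and $u'$, Lemma 2 with $k=-4$ gives $u=u'$, contradicting $q>0$. If $z$ crosses exactly one of them, say $u$, then $T_u^{-4}z=z$, contradicting (T1); similarly for $u'$. So $i(z,u)=i(z,u')=0$.

As a first consequence, $u$ crosses $e$ or $e'$: otherwise we could take $z=u$ and get $i(u,u')=0$. Likewise $u'$ crosses $e$ or $e'$. Hence
$$A=\max(i(u,e),i(u,e'))\ge1,\qquad A'=\max(i(u',e),i(u',e'))\ge1.$$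

**Step 3: $u$ and $u'$ lie in a fixed finite-type subsurface.** Put $e,e'$ in minimal position. Let $N$ be a regular neighbourhood of $e\cup e'$, and let $F$ be $N$ together with all complementary components that are discs or once-punctured discs. $F$ is connected and of finite type. Each component $\delta$ of $\partial F$ is a curve of $S$: if $\delta$ bounded a disc or once-punctured disc $D$, then either $D$ would be a complementary component of $F$, which we would have added, or $D\supseteq F$ and $e$ would lie in $D$ and be inessential. Since $\delta$ is disjoint from $e$ and $e'$, Step 2 gives $i(\delta,u)=i(\delta,u')=0$. So $u$ can be isotoped off $\partial F$. It then lies in $\mathrm{int}\,F$ or outside $F$, and outside $F$ it would be disjoint from $e$ and $e'$, contradicting $A\ge1$. So $u$ lies in $\mathrm{int}\,F$. The same argument applies to $u'$.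

**Step 4: a bound on $A$ and $A'$ independent of $(u,u')$.** Let $X=\{e,e'\}$ and
$$C_0=\max\{\,i(y_jx,z)+i(x,z):x,z\in X,\ j\in\{1,4\}\,\}.$$
The same bound holds for $y_j^{-1}$, since $i(y_j^{-1}x,z)=i(y_jz,x)$. Choose $x,z\in X$ with $i(u,x)=A$ and $i(u',z)=A'$. Put $t=i(u',x)$ and, for $j\in\{1,4\}$, $w=T_u^{-j}x$.

By (T2), $i(w,u')\ge jqA-t$. Also $x=T_u^jw$ and $i(u,w)=i(u,x)=A$, so (T2) gives $t\le jqA+i(w,u')$. Together,
$$i(w,u')\ge|jqA-t|.$$
Moreover $i(w,z)\le j\,i(u,x)\,i(u,z)+i(x,z)\le jA^2+C_0$. Since $y_jx=T_{u'}^jw$,
$$C_0\ge i(y_jx,z)\ge j\,i(u',w)\,i(u',z)-i(w,z)\ge jA'\,|jqA-t|-jA^2-C_0 .$$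
Dividing by $jA'$ gives $|jqA-t|\le(2C_0+A^2)/A'$ for $j=1$ and for $j=4$. The unknown $t$ does not depend on $j$, and we eliminate it with the triangle inequality:
$$3qA\le|4qA-t|+|qA-t|\le\frac{2(2C_0+A^2)}{A'},\qquad\text{that is,}\qquad 3qAA'\le4C_0+2A^2 .$$
If $A\le A'$, then $A^2\le AA'$, so $AA'\le(3q-2)AA'\le4C_0$. If $A'\le A$, run the same argument for $y_j^{-1}=T_u^jT_{u'}^{-j}$, in which $u$ and $u'$ have exchanged roles. It gives $3qAA'\le4C_0+2A'^2$, and again $AA'\le4C_0$. As $A,A'\ge1$, both are at most $4C_0$.

**Step 5: only finitely many curves remain.** It remains to see that only finitely many curves $u$ of $\mathrm{int}\,F$ satisfy $i(u,e),i(u,e')\le 4C_0$. Put $u$ in minimal position with $e$ and $e'$ at the same time, within $\mathrm{int}\,F$ and off the points of $e\cap e'$. A curve crossing $e$ or $e'$ is cut by $e\cup e'$ into at most $8C_0$ arcs. The pieces of $F$ cut along $e\cup e'$ correspond to the boundary circles of $N$, so there are finitely many. Each is a disc, a once-punctured disc, or an annulus one of whose boundary circles is in $\partial F$. Once the numbers of crossing points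 on the edges of the graph $e\cup e'$ are given, we ask how the arcs can join them. In a disc, an arc is determined by its endpoints up to isotopy rel endpoints. In a once-punctured disc or in such an annulus, an arc with both endpoints on the side of $e\cup e'$ is determined by its endpoints together with the side on which it leaves the puncture or the component of $\partial F$. So there are finitely many patterns, hence finitely many $u$. The same holds for $u'$, and $\mathcal P$ is finite. $\square$

## Nontrivial normal subgroups move every curve

To feed Lemmas 3 and 4 we need elements that move curves, and sometimes elements that move a curve across itself.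

**Lemma 5.** Let $S$ have infinite type and let $1\ne R\le\mathrm{MCG}(S)$ be normalized by $\Gamma_c(S)$. (a) There are $a\in R$ and a curve $x$ with $i(ax,x)>0$. (b) For every curve $e$ there is $k\in R$ with $ke\ne e$.

*Proof of (a).* By (T5) choose $a_0\in R$ and a curve $c$ with $c':=a_0c\ne c$. If $i(c,c')>0$, we are done with $a=a_0$ and $x=c$. Otherwise put $a=[a_0,T_c]=T_{c'}T_c^{-1}$. It lies in $R$, being $a_0\cdot(T_ca_0^{-1}T_c^{-1})$. By (T4) take $x$ crossing $c'$ but not $c$. Then $ax=T_{c'}x$ and $i(ax,x)=i(c',x)^2>0$.

*Proof of (b).* Suppose every element of $R$ fixes $e$. For $h\in\Gamma_c(S)$ and $k\in R$ we have $k(he)=h(h^{-1}kh)e=he$, so $R$ fixes every curve of the orbit $\mathcal O=\Gamma_c(S)e$. Let $c$ be any curve and $k\in R$; we show $kc=c$. By (T10) there is $x\in\mathcal O$ with $i(x,c)>0$. Then $T_c^nx\in\mathcal O$ for all $n$, so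
$$T_c^nx=kT_c^nx=T_{kc}^n(kx)=T_{kc}^nx\qquad(n\ge1).$$
Take $i(\cdot,z)$ of both ends, divide by $n$ and let $n\to\infty$. By (T2), $i(c,x)\,i(c,z)=i(kc,x)\,i(kc,z)$ for all $z$. Since $i(kc,x)=i(kc,kx)=i(c,x)>0$, this gives $i(c,z)=i(kc,z)$ for all $z$, and $kc=c$ by Lemma 1. So $R$ fixes every curve, and $R=1$ by (T5), a contradiction. $\square$

## The image of $\Gamma(M)$ is nontrivial

We return to $f:H\to H'$. Before excluding $L=1$ we exclude the stronger degeneration $N'=1$. This is the one place where mostly pure is used.

**Claim: $N'\ne1$.** Suppose $N'=1$. Then $f$ restricted to $P$ factors through $P/\Gamma(M)$, a subgroup of $\mathrm{PMCG}(M)/\Gamma(M)$, so $f(P)$ is abelian by (T8). Since $H$ is mostly pure, $f(P)$ has countable index in $H'$. So $A=f(P)\cap\Gamma(M')$ is abelian, normal in $H'$, and of countable index in $\Gamma(M')$. The latter is uncountable by (T9), so $A\ne1$.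

By Lemma 5(a) there are $a\in A$ and a curve $x$ such that $x'=ax$ crosses $x$. The elements $y_j=[a,T_x^j]=T_{x'}^jT_x^{-j}$ lie in $A$ for all $j\ge1$. As $A$ is abelian, $y_1$ commutes with every $y_j$. Hence the pair $(u,u')=(y_1x,y_1x')$ satisfies $T_{u'}^jT_u^{-j}=y_1y_jy_1^{-1}=y_j$ for all $j$, with $u\ne u'$ and $i(u,u')=i(x,x')$. Lemma 3 gives $y_1x=x$. But $y_1x=T_{x'}T_x^{-1}x=T_{x'}x\ne x$ by (T1), a contradiction.

## The image of $\Gamma_c(M)$ is nontrivial

**Claim: $L\ne1$.** Suppose $L=1$, that is, $\Gamma_c(M)\subseteq\ker f$. Since $N'\ne1$ is normalized by $\Gamma_c(M')$, Lemma 5(a) gives $a\in N'$ and a curve $c$ of $M'$ with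
$$r:=i(ac,c)>0.$$
Put $K=\max(3,r+1)$. Since $T_c\in H'$, choose $B\in H$ with $f(B)=T_c$.

Pick any $A^0\in\Gamma(M)$ with $f(A^0)=a$. The coset $A^0\Gamma_c(M)$ is dense in $\Gamma(M)$, and $f$ is constantly $a$ on it. If $f$ were continuous, it would be constantly $a$ on all of $\Gamma(M)$, in particular at $1$, and we would be done. Without continuity, we exploit the density differently: there are elements arbitrarily close to $1$ whose image is exactly $a\neq 1$. That lets us build convergent infinite expressions in $\Gamma(M)$ whose images must satisfy infinitely many prescribed equations in $H'$.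

The equations will be $s_n=a[s_{n+1},T_c^{k_n}]$ for integers $k_n$ that we choose. One equation alone is harmless. We shall see that it yields a curve $v_0=s_0(c)$ with $i(a^{-1}v_0,c)\ge k_0$; but $v_0$ depends on $k_0$, so we cannot choose $k_0$ to beat it. With infinitely many equations, $v_0$ together with the $k_n$ determines all later curves. Since $v_0$ is one of countably many curves, a diagonal choice of the $k_n$ defeats all candidates.

**Step 1: solving infinitely many equations.** We prove that for every sequence $(k_n)_{n\ge0}$ of integers $\ge K$ there are $s_n\in N'$ with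
$$s_n=a\,[s_{n+1},T_c^{k_n}]\qquad\text{for all }n\ge0.\tag{2}$$
Fix a complete metric $\rho$ on $\Gamma(M)$ compatible with its topology; it exists by (T6). We choose $A_0,A_1,\dots$ in $A^0\Gamma_c(M)$ inductively, starting with $A_0=A^0$, and put
$$\Phi_n(y)=A_n[y,B^{k_n}]=A_n\,y\,\big(B^{k_n}y^{-1}B^{-k_n}\big).$$
Since $\Gamma(M)$ is normal in $H$, $\Phi_n$ is a continuous map $\Gamma(M)\to\Gamma(M)$, and $\Phi_n(1)=A_n$. For $n\le N$ let $F_n^N=\Phi_n\circ\cdots\circ\Phi_N$. Given $A_0,\dots,A_N$, the finitely many maps $F_n^N$ with $0\le n\le N$ are continuous at $1$. Since $A^0\Gamma_c(M)$ meets every neighbourhood of $1$, we can choose $A_{N+1}$ in it with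
$$\rho\big(F_n^N(A_{N+1}),F_n^N(1)\big)<2^{-N}\qquad(0\le n\le N).$$
Now $F_n^{N+1}(1)=F_n^N(\Phi_{N+1}(1))=F_n^N(A_{N+1})$, so for each $n$ the sequence $(F_n^N(1))_{N\ge n}$ is Cauchy. Let $y_n\in\Gamma(M)$ be its limit. From $F_n^N(1)=\Phi_n(F_{n+1}^N(1))$ and the continuity of $\Phi_n$ we get $y_n=\Phi_n(y_{n+1})=A_n[y_{n+1},B^{k_n}]$. Put $s_n=f(y_n)\in N'$. Applying the homomorphism $f$, with $f(A_n)=a$ and $f(B)=T_c$, gives (2). Note that $f$ was applied only to finite expressions; the infinite process took place in $\Gamma(M)$.

**Step 2: the equations in terms of curves.** Put $v_n=s_n(c)$. By (T3), (2) reads $s_n=a\,T_{v_{n+1}}^{k_n}T_c^{-k_n}$. Applying this to $c$,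
$$v_n=a\,T_{v_{n+1}}^{k_n}(c)\qquad(n\ge0).\tag{3}$$
First, $i(v_n,c)>0$ for all $n$. To see this, write $v=v_{n+1}$ and $k=k_n$, so that $i(v_n,c)=i(T_v^kc,a^{-1}c)$. If $i(v,c)=0$, then $T_v^kc=c$ and the number is $i(c,a^{-1}c)=r>0$. If $i(v,a^{-1}c)=0$, then it equals $i(c,T_v^{-k}a^{-1}c)=i(c,a^{-1}c)=r>0$. Otherwise (T2) gives at least $k\,i(v,c)\,i(v,a^{-1}c)-r\ge k-r>0$, because $k\ge r+1$.

Two consequences follow.

(α) $v_{n+1}$ is uniquely determined by $v_n$ and $k_n$. Indeed $T_{v_{n+1}}^{k_n}c=a^{-1}v_n$, $i(v_{n+1},c)>0$ and $k_n\ge3$, so Lemma 2 applies.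

(β) $k_n\le k_n\,i(v_{n+1},c)^2=i(T_{v_{n+1}}^{k_n}c,c)=i(a^{-1}v_n,c)$, by (T1).

**Step 3: choosing the exponents diagonally.** Enumerate the curves of $M'$ as $u_0,u_1,u_2,\dots$, repetitions allowed. We choose $k_n$ recursively. Suppose $k_0,\dots,k_{n-1}\ge K$ have been chosen. Consider the sequences of curves $w_0,w_1,\dots,w_n$ with $w_0=u_n$, all $i(w_m,c)>0$, and $w_m=a\,T_{w_{m+1}}^{k_m}(c)$ for $m<n$. By Lemma 2, used as in (α), each term determines the next, so there is at most one such sequence. If it exists, call its last term $w^{(n)}$ and choose $k_n\ge K$ with $k_n>i(a^{-1}w^{(n)},c)$. If it does not exist, let $k_n=K$.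

Apply Step 1 to the resulting sequence $(k_n)$. We obtain curves $v_n$ satisfying (3), all crossing $c$. The curve $v_0$ is $u_j$ for some $j$. Then $v_0,\dots,v_j$ is a sequence of the kind considered at stage $j$, so $v_j=w^{(j)}$. Now (β) gives
$$k_j\le i(a^{-1}v_j,c)=i(a^{-1}w^{(j)},c)<k_j,$$
a contradiction. So $L\ne1$.

## Preimages of curve stabilizers are open

This section completes the centralizer argument, now that both obstacles are gone. Let $e$ be a curve of $M'$. Since $L\ne1$ is normal in $H'\supseteq\Gamma_c(M')$, Lemma 5(b) gives $k\in L$ with $e':=ke\ne e$. Since $T_e\in H'$ and $L$ is normal in $H'$,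
$$y_j:=[k,T_e^j]=T_{e'}^jT_e^{-j}\in L\qquad(j\ge1).$$
By the definition of $L$ we can write $y_j=f(x_j)$ with $x_j\in\Gamma_c(M)$. Let $J$ be as in Lemma 4 for $S=M'$ and the pair $e,e'$. An element of $H'$ commuting with $y_1,\dots,y_J$ fixes $e$, and $f$ maps $C_H(x_j)$ into $C_{H'}(y_j)$. Therefore
$$f^{-1}(\mathrm{Stab}_{H'}(e))\ \supseteq\ \bigcap_{j\le J}f^{-1}\big(C_{H'}(y_j)\big)\ \supseteq\ \bigcap_{j\le J}C_H(x_j).$$
Each $C_H(x_j)$ is open in $H$ by (T7), so the finite intersection on the right is open, and the subgroup on the left, containing an open subgroup, is open. By (T6), $f$ is continuous at $1$ and hence continuous. This proves Theorem A, and with it Theorem B. $\blacksquare$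

## Infinitely many punctures destroy the Hopf property

We prove Proposition C by building a surjective, non-injective endomorphism of $\mathrm{PMCG}(M)$. By Theorem A it is continuous ($M$ has infinitely many ends, hence infinite type), so what fails here is not continuity; it is the conclusion that the map comes from a homeomorphism.

**Step 1: filling one puncture does not change the surface.** Let $E=\mathrm{Ends}(M)$, which is compact and metrizable. Since there are infinitely many isolated planar ends, there are distinct ones $p_0,p_1,p_2,\dots$ converging to some $x\in E$. The point $x$ is not isolated, so $x\ne p_i$ for all $i$. Put $p=p_0$, and define $\sigma:E\to E\smallsetminus\{p\}$ by $\sigma(p_i)=p_{i+1}$ and $\sigma=\mathrm{id}$ elsewhere. It is a bijection. It is continuous at each $p_i$, which is isolated. It is continuous at $x$, because $p_{i+1}\to x$. It is continuous at every other point $y$, because $y$ has a neighbourhood containing no $p_i$. Being a continuous bijection from a compact space to a Hausdorff space, $\sigma$ is a homeomorphism. It preserves the set of non-planar ends, each of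 which it fixes.

Let $\hat M=M\cup\{p\}$ be $M$ with the puncture $p$ filled in. It has end space $E\smallsetminus\{p\}$, the same non-planar ends and the same genus as $M$. By the Kerékjártó–Richards classification, $\hat M\cong M$.

**Step 2: the endomorphism and its surjectivity.** A homeomorphism of $M$ fixing all ends extends over $p$, and so do isotopies. This gives a homomorphism
$$\mathrm{PMCG}(M)\to\mathrm{PMCG}(\hat M)\cong\mathrm{PMCG}(M).$$
It is onto, because any homeomorphism of the connected surface $\hat M$ can be isotoped to fix the point $p$, and then it restricts to $M$.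

**Step 3: the kernel is nontrivial.** Since $\hat M\cong M$ has infinite type, it contains an essential simple closed curve $\gamma$ (one bounding neither a disc nor a once-punctured disc), which we isotope to pass through $p$. Let $\alpha,\beta$ be the two boundary circles of an annular neighbourhood of $\gamma$. In $M$ they are disjoint and cobound an annulus punctured once, at $p$. They are essential in $M$: if one of them bounded a disc or once-punctured disc in $M$, then it would do so in $\hat M$, where both are isotopic to $\gamma$. They are distinct curves of $M$: otherwise they would cobound an annulus in $M$, necessarily on the other side from $p$, and $\hat M$ would be a union of two annuli, hence a torus.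

In $\hat M$ the circles $\alpha$ and $\beta$ are isotopic, so $T_\alpha T_\beta^{-1}$ lies in the kernel. It is nontrivial in $\mathrm{PMCG}(M)$: by (T4) there is a curve $z$ crossing $\alpha$ but not $\beta$, and $T_\alpha T_\beta^{-1}z=T_\alpha z\ne z$ by (T1). So the endomorphism is onto and not injective, and $\mathrm{PMCG}(M)$ is not Hopfian. $\square$
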